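
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}

\title{Smooth normalization cannot always be reached\\ while preserving normal crossings}


\begin{abstract}
A conjecture from the paper \emph{Partial desingularization} of Belotto da Silva, Bierstone and Ronzon Lavie says that every variety $X$ can be transformed, by finitely many admissible smooth blowings-up that do not touch its normal crossings locus, into a variety with smooth normalization. We disprove this. The hypersurface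
\[
(x_1^2-w_1w_2\,y_1^2)(x_2^2-w_1\,y_2^2)=0
\]
in $\mathbb A^6$ is a counterexample, both algebraically and analytically, and there are irreducible counterexamples in every dimension $\ge 5$. The proof follows one point, the center of a valuation of rank two, through the whole sequence of blowings-up. It shows that the parities of the values of the two discriminants, taken up to squares, are incompatible with smoothness of the normalization over that point.
\end{abstract}

\section{The question and the results}

\subsection{Normal crossings and pinch points}

Let $k$ be an algebraically closed field of characteristic zero. We work either with algebraic varieties over $k$ or, when $k=\mathbb C$, with complex analytic spaces. All spaces $X$ to be desingularized are reduced, and their normalization is the disjoint union of the normalizations of their irreducible components. Points of varieties are closed points.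

A space $X$ has \emph{normal crossings} (nc) of order $d$ at a point $a$ if near $a$ it is defined in a smooth ambient space by an equation $\xi_1\cdots \xi_d=0$, where $\xi_1,\dots,\xi_d$ are part of an \'etale (or local analytic, or formal) coordinate system at $a$. The set $X^{\mathrm{nc}}$ of points at which $X$ has normal crossings contains all smooth points.

Suppose we want to simplify the singularities of $X$ by blowings-up that are isomorphisms over $X^{\mathrm{nc}}$. What is the best we can hope for? If one asks the $\xi_i$ to be part of a \emph{regular} coordinate system (simple normal crossings, snc) and preserves only the snc locus, then it is known that all other singularities can be removed. With nc in place of snc this fails for Whitney's umbrella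
\[
z^2-wx^2=0 .
\]
At every nonzero point of the $w$-axis it is nc of order $2$, with branches $z=\pm\sqrt w\,x$. At the origin, the \emph{pinch point}, it is not nc, and it is known that no proper birational morphism eliminates the pinch point without modifying nc points. But the umbrella is still simple in another sense: the function $\tau=z/x$ satisfies $\tau^2=w$, so the normalization is the plane with coordinates $(\tau,x)$, which is smooth. It is also known that, for every two-dimensional algebraic variety $X$, one can reach only nc and pinch-point singularities by finitely many smooth blowings-up preserving $X^{\mathrm{nc}}$. So smooth normalization is a natural goal in general.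

A blowing-up with smooth center $C\subset X$ is called \emph{admissible} if
\begin{enumerate}
\item[(1)] $C$ and the exceptional divisor $E$ are snc, i.e., locally there are regular coordinates in which $C$ is a coordinate subspace and each component of $E$ a coordinate hypersurface; and
\item[(2)] the Hilbert--Samuel function $H_{X,x}$ is locally constant as a function of $x\in C$.
\end{enumerate}
If $X$ is a hypersurface, (2) is equivalent to the order $\mathrm{ord}_xX$ of a local equation of $X$ at $x$ being locally constant on $C$. A composite of blowings-up \emph{preserves} $X^{\mathrm{nc}}$ if no center meets the preimage of $X^{\mathrm{nc}}$.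

\begin{conjecture}[{\cite{BBR}}]\label{conj}
For any algebraic (or analytic) variety $X$, there is a finite composite of admissible smooth blowings-up $X'\to X$, preserving $X^{\mathrm{nc}}$, such that $X'$ has smooth normalization. (In the analytic case the morphism is defined over a given relatively compact open subset of $X$.)
\end{conjecture}

\subsection{Results}

The conjecture is false.

\begin{theorem}\label{thm:main}
Let $X\subset\mathbb A^6$ be the hypersurface
\[
(x_1^2-w_1w_2\,y_1^2)(x_2^2-w_1\,y_2^2)=0
\]
and let $S=\{x_1=x_2=y_1=y_2=0\}$, which is the closure of the locus of nc points of order $4$. Let $X'=X_s\to\cdots\to X_1\to X_0=X$ be a finite composite of blowings-up with smooth centers $C_j\subset X_j$ such that $\mathrm{ord}\,X_j$ is locally constant on $C_j$ and no $C_j$ contains the strict transform of $S$. Then the normalization of $X'$ has a singular point over $0$. In particular, no finite composite $X'\to X$ of admissible smooth blowings-up preserving $X^{\mathrm{nc}}$ has the property that $X'$ has smooth normalization.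

For $k=\mathbb C$ the same statements hold in the analytic category over any relatively compact open neighborhood $U$ of $0$ in $X$, with $S$ replaced by the connected component of $S\cap U$ that contains $0$.
\end{theorem}

Condition (1) of admissibility is thus irrelevant, and instead of preserving $X^{\mathrm{nc}}$ it is enough not to blow up all of $S$. Reducibility of $X$ is not essential either.

\begin{theorem}\label{thm:irred}
For every $n\ge5$ there is an irreducible hypersurface in $\mathbb A^{n+1}$ for which the conclusion of Conjecture~\ref{conj} fails.
\end{theorem}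

The next theorem says which feature of the example is responsible. For $a\in\mathbb N^r$ write $w^a=w_1^{a_1}\cdots w_r^{a_r}$.

\begin{theorem}\label{thm:family}
Let $a_1,\dots,a_m\in\mathbb N^r$, let
\[
X=\Big\{\prod_{i=1}^m(x_i^2-w^{a_i}y_i^2)=0\Big\}\subset\mathbb A^{2m+r},
\]
and let $\sigma_i=\{l:\ a_{i,l}\text{ is odd}\}$. If there are $i,j$ with $\sigma_i\cap\sigma_j\neq\emptyset$ and $\sigma_i\ne\sigma_j$, then the conclusion of Conjecture~\ref{conj} fails for $X$.
\end{theorem}

Theorem~\ref{thm:main} concerns the smallest case, $\sigma_1=\{1,2\}$ and $\sigma_2=\{1\}$. Both conditions on $\sigma_i,\sigma_j$ matter. If $m=r=2$ and $\sigma_1=\sigma_2=\{1\}$, or $\sigma_1=\{1\}$ and $\sigma_2=\{2\}$, then each component has an equation $x_i^2=w_l\rho_i^2$ with $\rho_i$ a monomial, and $\tau_i=x_i/\rho_i$ satisfies $\tau_i^2=w_l$; so $X$ already has smooth normalization.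

The proof uses condition (2), the smoothness of the centers, and the fact that $S$ is not blown up. We make no claim about dimensions $3$ and $4$, nor about smooth blowings-up violating (2).

\section{The first blowing-up, by hand}\label{sec:hand}

This section explains the mechanism on the example; the proofs start in Section~\ref{sec:germs}. Put $\theta_1=w_1w_2y_1^2$ and $\theta_2=w_1y_2^2$, so that $X$ is $\prod(x_i^2-\theta_i)=0$. We call $\theta_i$ the discriminant of the $i$th factor. The normalizations of the two components are given by $\tau_1^2=w_1w_2$ and $\tau_2^2=w_1$ (with $\tau_i=x_i/y_i$). The second is smooth, the first is not.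

\paragraph{Each component alone is harmless.} On $\{x_1^2=w_1w_2y_1^2\}\subset \mathbb A^4$ the center $\{x_1=w_1=w_2=0\}$ is equimultiple of order $2$. It contains no nc point: at a point with $y_1=b$ the quadratic leading form is $x_1^2-b^2w_1w_2$, of rank $1$ or $3$, whereas at an nc point of order $2$ the rank is $2$. Blowing it up gives $x_1'^2=w_2'y_1^2$, $x_1'^2=w_1'y_1^2$ and $1=w_1'w_2'y_1^2$ in the three charts, and the normalization has become smooth.

\paragraph{Together they obstruct each other.} On $X$ this center, $\{x_1=w_1=w_2=0\}\subset\mathbb A^6$, is not allowed: along it $X$ has order $2$ where $x_2\ne0$ and order at least $3$ where $x_2=0$. Near $0$, an equimultiple center through $0$ must lie in the locus of order $4$, where both factors have order $2$. There $x_1=x_2=0$ (differentiate with respect to $x_i$), and $\theta_1,\theta_2$ have order $\ge2$; for $\theta_2$ this means $y_2=0$, and for $\theta_1$ it means $y_1=0$ or $w_1=w_2=0$. So the locus of order $4$ is $S\cup L$ with $L=\{x_1=x_2=y_2=w_1=w_2=0\}$.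

Blow up the origin. In the chart with $x_i=w_2x_i'$, $y_i=w_2y_i'$, $w_1=w_2w_1'$, each $\theta_i$ is divided by $w_2^2$ and we get
\[
\theta_1'=w_1'w_2^2\,y_1'^2,\qquad \theta_2'=w_1'w_2\,y_2'^2 .
\]
Up to squares, the pair $(w_1w_2,\,w_1)$ has become $(w_1',\,w_1'w_2)$: now the first component has smooth normalization and the second does not. \emph{The two components have exchanged their roles.} In the chart with $w_2=w_1w_2'$, by contrast, $\theta_1'=w_1^2w_2'y_1'^2$ and $\theta_2'=w_1y_2'^2$, and both normalizations are smooth.

The other coordinate subspaces that are allowed as centers do no better. Blowing up $L$ gives $\theta_1'=w_1'y_1^2$, $\theta_2'=w_1'w_2y_2'^2$ in the $w_2$-chart, so the roles are exchanged again. Blowing up $\{x=y=w_2=0\}$ or $\{x=y=w_1=0\}$ changes nothing in the $w_2$-chart, respectively the $w_1$-chart.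

\paragraph{What persists.} Up to squares of rational functions, the two discriminants are $\omega_1=w_1w_2$ and $\omega_2=w_1$, before and after the blowing-up. In all the cases above there is a point on the strict transform of $S$ with the following property. Along the strict transform of the curve $\{w_1=0\}\subset S$, \emph{both} $\omega_1$ and $\omega_2$ vanish to odd order. Their ratio does not vanish identically on this curve, but it vanishes at the point to odd order, counted along the curve. Over $\mathbb C$ this can be seen as monodromy: a loop in $S$ around $\{w_1=0\}$ interchanges the two sheets of both components, and a loop around $\{w_2=0\}$ interchanges the sheets of only one.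

The point is found by always going to the chart in which $w_1/w_2$ is small, that is, by treating $w_1$ as infinitely smaller than every power of $w_2$. In other words, we follow the center of a valuation of rank two. General centers are not coordinate subspaces and need not lie in the strict transform of $S$, and after some blowings-up the square factors and squarefree parts of the discriminants can be complicated functions of all the variables, not only of $w_1,w_2$. The valuation makes the parity argument insensitive to this. Section~\ref{sec:germs} sets it up, Section~\ref{sec:split} shows that equimultiple blowings-up keep the shape $\prod(t_i^2-\theta_i)$ at the center of the valuation, and Section~\ref{sec:obstruction} derives the contradiction.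

\section{Test germs}\label{sec:germs}

\subsection{A valuation ring}

Inside the ring $k((v))[[u]]$ let, for $N\ge0$,
\[
A_N=k[[uv^{-N},v]]=\Big\{\sum_{i\ge0}f_i(v)u^i:\ \mathrm{ord}_vf_i\ge -Ni\ \text{ for all } i\Big\},\qquad V=\bigcup_{N\ge0}A_N .
\]
Each $A_N$ is a power series ring in two variables, and $A_0\subset A_1\subset\cdots$. For $0\ne f=\sum_{i\ge m}f_iu^i\in k((v))[[u]]$ with $f_m\neq0$ put
\[
\nu(f)=(\nu_1(f),\nu_2(f))=(m,\mathrm{ord}_vf_m)\in\mathbb Z^2,\qquad \nu(0)=\infty ,
\]
and order $\mathbb Z^2$ lexicographically. Clearly $\nu(fg)=\nu(f)+\nu(g)$, and $\nu$ extends to quotients. For instance $\nu(u)=(1,0)>(0,n)=\nu(v^n)$ for every $n$: this is the rule ``$u$ is smaller than every power of $v$''.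

\begin{lemma}\label{lem:V}
Let $f,g\in V$, $f\ne0$.
\begin{enumerate}
\item[(i)] $\nu(f)\ge(0,0)$; in particular $\nu_1(f)\ge0$. Moreover $f$ is a unit of $V$ if and only if $\nu(f)=(0,0)$.
\item[(ii)] If $\nu(g)\ge\nu(f)$, then $g/f\in V$.
\item[(iii)] $V$ is a local domain with residue field $k$, and its maximal ideal $\mathfrak m_V$ satisfies $\mathfrak m_V\cap A_N=\mathfrak m_{A_N}$ for all $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f=\sum_{i\ge m}f_iu^i\in A_N$ with $\nu(f)=(m,n)$. If $m=0$, then $f_0\in k[[v]]$, so $n\ge0$. Hence $\nu(f)\ge(0,0)$. Put $e=f/(u^mv^n)=\sum_{i\ge0}f_{m+i}v^{-n}u^i$. Its coefficient at $u^0$ is a power series in $v$ with nonzero constant term. For $i\ge1$, since $m+i\le(m+1)i$, its coefficient at $u^i$ has order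
\[
\ge -N(m+i)-n\ \ge\ -\big(N(m+1)+|n|\big)\,i .
\]
So $e$ lies in some $A_{N'}$ and has nonzero constant term there; it is a unit of $A_{N'}$. Thus
\[
f=u^mv^n\cdot(\text{unit of }V).
\]
If $\nu(f)=(0,0)$ this shows that $f$ is a unit. If $f$ is a unit, then $\nu(f)$ and $\nu(f^{-1})=-\nu(f)$ are both $\ge(0,0)$, so $\nu(f)=(0,0)$. This is (i). For (ii) let $g\ne0$; by the displayed formula it remains to see that $u^mv^n\in V$ if $(m,n)\ge(0,0)$. For $m=0$ this is clear, and for $m\ge1$ it lies in $A_{|n|}$. For (iii), by (i) the nonunits are the $f$ with $f=0$ or $\nu(f)>(0,0)$. An element of $A_N$ with nonzero constant term has $\nu=(0,0)$; an element $f=\sum f_iu^i\in A_N$ with zero constant term has $f_0\in v\,k[[v]]$ and hence is $0$ or has $\nu(f)>(0,0)$. So the nonunits form the ideal $\bigcup_N\mathfrak m_{A_N}$, which meets each $A_N$ in $\mathfrak m_{A_N}$, and the residue field is $k$.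
\end{proof}

\subsection{Test germs and their liftings}

A \emph{smooth space} is a smooth variety over $k$ or a complex manifold ($k=\mathbb C$), and $\mathbb A^m$ stands for $\mathbb C^m$ in the analytic case. A \emph{coordinate system} at $b\in M$ is a regular system of parameters of the local ring $\mathcal O_{M,b}$; it defines partial derivatives near $b$. For $b\in C$ with $C\subset M$ closed, $I_{C,b}\subset\mathcal O_{M,b}$ denotes the ideal of $C$ (with reduced structure).

\begin{definition}
A \emph{test germ} at a point $b$ of a smooth space $M$ is a local homomorphism of $k$-algebras $\beta:\mathcal O_{M,b}\to V$ whose image lies in some $A_N$. It \emph{lies in} a closed subspace $C\subset M$ if $b\in C$ and $\beta(I_{C,b})=0$.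
\end{definition}

One should think of $\beta$ as pulling back functions to a formal surface with coordinates $u,v$, which may be replaced by the surface with coordinates $uv^{-N},v$ for $N$ as large as we like. The requirement on the image is needed in the analytic case, where convergent power series are to be evaluated: $A_N$ is complete, $V$ is not.

\begin{lemma}\label{lem:lift}
Let $C\subset M$ be a smooth closed subspace, $\pi:M'\to M$ the blowing-up of $C$, and $\beta$ a test germ at $b\in M$ not lying in $C$. Then there are a point $b'\in M'$ over $b$ and a test germ $\beta'$ at $b'$ with $\beta'\circ\pi^*=\beta$.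

If $b\in C$, let $z_1,\dots,z_d$ be a coordinate system at $b$ with $I_{C,b}=(z_1,\dots,z_r)$, and choose $l\le r$ such that $\nu(\beta(z_l))$ is minimal among $\nu(\beta(z_1)),\dots,\nu(\beta(z_r))$. Then $b'$ can be taken in the $z_l$-chart of $M'$, and $\beta'(z_i/z_l)=\beta(z_i)/\beta(z_l)$ for $i\le r$.
\end{lemma}

\begin{proof}
If $b\notin C$, then $\pi$ is an isomorphism over a neighborhood of $b$. Let $b\in C$. Since $\beta(I_{C,b})\ne0$, we have $\beta(z_l)\ne0$, and by Lemma~\ref{lem:V}(ii) all $e_i=\beta(z_i)/\beta(z_l)$, $i\le r$, lie in $V$.

\emph{Algebraic case.} Let $U$ be a connected affine neighborhood of $b$ on which the $z_i$ are regular and $z_1,\dots,z_r$ generate the ideal of $C$. The $z_l$-chart is $\mathrm{Spec}\,B$ with $B=\mathcal O(U)[z_1/z_l,\dots,z_r/z_l]\subset\mathcal O(U)_{z_l}$. Since $\beta(z_l)\neq0$, $\beta$ extends to $\mathcal O(U)_{z_l}\to\mathrm{Frac}\,V$, and this maps $B$ into $V$. As $B$ is a finitely generated $k$-algebra, its image lies in some $A_N$. The preimage of $\mathfrak m_V$ is a maximal ideal with residue field $k$, i.e., a point $b'$, and $b'$ lies over $b$ because $\beta$ is local. Elements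 of $B$ not vanishing at $b'$ are mapped to units of $A_N$ by Lemma~\ref{lem:V}(iii), so we get a local homomorphism $\beta':\mathcal O_{M',b'}\to A_N$.

\emph{Analytic case.} The chart has coordinates $z_l$, $z_i'=z_i/z_l$ ($i\le r$, $i\ne l$) and $z_i$ ($i>r$). Let $\varepsilon_i\in k$ be the residue of $e_i$, and let $b'$ be the point with $z_i'=\varepsilon_i$ and all other coordinates $0$; it lies over $b$. Choose $N$ so large that the image of $\beta$ and all $e_i$ lie in $A_N$. Since $A_N$ is a complete local ring, the substitution $z_i'-\varepsilon_i\mapsto e_i-\varepsilon_i$, $z_l\mapsto\beta(z_l)$, $z_i\mapsto\beta(z_i)$ ($i>r$) of elements of $\mathfrak m_{A_N}$ defines a local homomorphism $\beta':\mathcal O_{M',b'}\to A_N$. The local homomorphisms $\beta'\circ\pi^*$ and $\beta$ from $\mathcal O_{M,b}$ to $A_N$ agree on the coordinates. So they agree modulo every power of $\mathfrak m_{A_N}$, hence they are equal.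
\end{proof}

\subsection{Staying on the strict transform}

Let $X_0$ be a hypersurface in a smooth space $M_0$. An \emph{equimultiple sequence} over $(M_0,X_0)$ is a finite sequence of blowings-up $M_s\to\cdots\to M_1\to M_0$ with smooth closed centers $C_j\subset X_j\subset M_j$, where $X_{j+1}$ is the strict transform of $X_j$, such that $\mathrm{ord}\,X_j$ is locally constant on $C_j$. Recall that the strict transform $X_{j+1}\subset M_{j+1}$ is the blowing-up of $X_j$ along $C_j$. So an admissible sequence over $X_0$ is the same as an equimultiple sequence that satisfies in addition condition (1).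

Given a test germ $\beta_0$ at $b_0\in M_0$, Lemma~\ref{lem:lift} produces successive liftings $\beta_j$ at points $b_j\in M_j$, as long as no $\beta_j$ lies in $C_j$. The next lemma guarantees this, in the algebraic and in the analytic case, as soon as no center contains the strict transform of a suitable subspace $S$. A center may very well meet this strict transform; what matters is that it does so over a proper closed subset of $S$, which $\beta_0$ avoids.

\begin{lemma}\label{lem:stay}
Let $S\subset M_0$ be a connected smooth closed subspace through $b_0$ such that $\beta_0$ lies in $S$ and the induced map $\mathcal O_{S,b_0}\to V$ is injective. Let $S_0=S$ and let $S_j\subset M_j$ be the successive strict transforms of $S$. Suppose that no $C_j$ contains $S_j$. Then, for any choice of successive liftings, $\beta_j$ lies in $S_j$ for every $j\le s$, and $\beta_j$ does not lie in $C_j$ for $j<s$.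

The condition that no $C_j$ contains $S_j$ holds, in particular, if the sequence preserves $X_0^{\mathrm{nc}}$ and $S$ contains a point of $X_0^{\mathrm{nc}}$.
\end{lemma}

\begin{proof}
Let $\pi_j:M_j\to M_0$ be the composite map; it is proper. If $C_i$ does not contain $S_i$ for $i<j$, then by induction $S_j$ is irreducible, of the dimension of $S$, and $\pi_j(S_j)=S$. Indeed, $S_i\setminus C_i$ is irreducible and dense in the irreducible space $S_i$, and the closed image of $S_{i+1}$ in $S_i$ contains it. This gives the last assertion: for the first $j$ with $S_j\subset C_j$ we would have $\pi_j(C_j)\supset S$, so $C_j$ would meet the preimage of $X_0^{\mathrm{nc}}$.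

Suppose that $\beta_j$ lies in $S_j$ (true for $j=0$), and let $j<s$. The set $T=C_j\cap S_j$ is a proper closed subset of $S_j$, so $\dim T<\dim S$. Since $\pi_j$ is proper, $\pi_j(T)$ is a closed algebraic (analytic, by Remmert's theorem) subset of $S$ of dimension $<\dim S$. So there is $f\in\mathcal O_{M_0,b_0}$ that vanishes on $\pi_j(T)$ near $b_0$ but not identically on $S$ near $b_0$. If $\beta_j$ were to lie in $C_j$, then $b_j\in T$, and by the Nullstellensatz some power of $\pi_j^*f$ would lie in $I_{C_j,b_j}+I_{S_j,b_j}$, which $\beta_j$ maps to $0$. Then $\beta_0(f)=\beta_j(\pi_j^*f)=0$, which contradicts the injectivity of $\mathcal O_{S,b_0}\to V$.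

So $\beta_j$ lifts; let $\beta_{j+1}$ be any lifting, at $b_{j+1}$. Let $c\in\mathcal O_{M_{j+1},b_{j+1}}$ generate the ideal of the exceptional divisor ($c=1$ if $b_j\notin C_j$). If $b_j\in C_j$, then $c$ generates the ideal spanned by the pullback of $I_{C_j,b_j}$; so in any case $\beta_{j+1}(c)\ne0$. If $h\in\mathcal O_{M_{j+1},b_{j+1}}$ vanishes on $S_{j+1}$, then $ch$ vanishes on the preimage of $S_j$ near $b_{j+1}$, so a power of $ch$ lies in the ideal generated by the pullback of $I_{S_j,b_j}$. Hence a power of $\beta_{j+1}(c)\beta_{j+1}(h)$ is zero, and $\beta_{j+1}(h)=0$. (If $b_{j+1}$ were not in $S_{j+1}$, we could take $h=1$, which is absurd.) Thus $\beta_{j+1}$ lies in $S_{j+1}$.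
\end{proof}

\section{Equimultiple centers and split forms}\label{sec:split}

\begin{definition}\label{def:split}
Let $X$ be a hypersurface in a smooth space $M$, and let $\beta$ be a test germ at $b\in M$. A \emph{split form} of $X$ along $\beta$ consists of an irreducible smooth space $P$, an identification of a neighborhood of $b$ in $M$ with a neighborhood of a point $(p,0)$ in $P\times\mathbb A^m$, with $b=(p,0)$, and nonzero $\theta_1,\dots,\theta_m\in R=\mathcal O_{P,p}$ such that, with $t_1,\dots,t_m$ the coordinates on $\mathbb A^m$, the ideal of $X$ near $b$ is generated by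
\[
\prod_{i=1}^m(t_i^2-\theta_i),
\]
and, for all $i$,
\begin{enumerate}
\item[(a)] $\beta(t_i)=0$;
\item[(b)] $\beta(\theta_i)=0$ and $\beta(\partial\theta_i/\partial z_l)=0$ for all $l$, where $z_1,\dots,z_d$ is a coordinate system of $P$ at $p$.
\end{enumerate}
\end{definition}

Here $R$ is regarded as a subring of $\mathcal O_{M,b}$ via the projection to $P$. By the chain rule, (b) does not depend on the coordinate system. Conditions (a) and (b) express that all $m$ factors have order $2$ along the surface described by $\beta$. For our hypersurface and the test germ $x_i,y_i\mapsto0$, $w_1\mapsto u$, $w_2\mapsto v$ this is clear, since $\theta_i$ is a multiple of $y_i^2$.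

Why does a split form survive a blowing-up? The two dangers are that the center is not contained in $\{t=0\}$, and that $\theta_i$ is divisible by the equation of the exceptional divisor only once. Equimultiplicity excludes both.

\begin{lemma}\label{lem:step}
Let $X$ have a split form along $\beta$ as above. Let $C\subset X$ be a smooth closed subspace of $M$ such that $\mathrm{ord}\,X$ is locally constant on $C$ and $\beta$ does not lie in $C$. Let $M'\to M$ be the blowing-up of $C$ and $X'$ the strict transform of $X$. Then there is a lifting $\beta'$ of $\beta$ to a point $b'\in M'$ along which $X'$ has a split form, given by a smooth space $P'$ with a morphism to $P$ inducing an injection $R\hookrightarrow R'=\mathcal O_{P',p'}$, and by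
\[
\theta_i'=\theta_i/c^2\in R'\qquad(i=1,\dots,m)
\]
for some $0\ne c\in R$. Moreover $\beta'|_R=\beta|_R$.
\end{lemma}

\begin{proof}
If $b\notin C$, nothing changes near $b$; take $c=1$. Let $b\in C$.

\emph{The center lies in $\{t=0\}$.} Let $\mathfrak m$ be the maximal ideal of $R$. Since $\beta$ is local, (b) shows that $\theta_i$ and its first derivatives lie in $\mathfrak m$, i.e., $\theta_i\in\mathfrak m^2$. So $t_i^2-\theta_i$ has order $\ge2$ at $b$. At any point near $b$ its order is $\le2$, because its second derivative with respect to $t_i$ is $2$. The order of a product is the sum of the orders, hence $\mathrm{ord}_bX=2m$. By assumption, $X$ has order $2m$ at all points of $C$ near $b$, so each factor has order exactly $2$ there. Its derivative with respect to $t_i$, which is $2t_i$, vanishes there. So $C\subset\{t=0\}$ near $b$.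

We shrink $P$ around $p$ and may then regard $C$, near $b$, as a smooth closed subspace of $P=P\times\{0\}$, defined by an ideal $J$. Choose a coordinate system $z_1,\dots,z_d$ at $p$ such that $J=(z_1,\dots,z_r)$ (after shrinking $P$).

\emph{$\theta_i\in J^2$.} At every point $(q,0)\in C$ the factor $t_i^2-\theta_i$ has order $2$, so $\theta_i$ has order $\ge2$ at $q$. Thus $\theta_i$ vanishes on $C$, and we can write $\theta_i=\sum_{j\le r}z_jf_j$. On $C$ we have $0=\partial\theta_i/\partial z_j=f_j$ for $j\le r$. So $f_j\in J$ and $\theta_i\in J^2$.

\emph{The chart.} Near $b$, the ideal of $C$ in $M$ is generated by $t_1,\dots,t_m,z_1,\dots,z_r$. Since $\beta(t_i)=0$ and $\beta$ does not lie in $C$, some $\beta(z_j)$ with $j\le r$ is nonzero, and the minimum of the values of $\nu\circ\beta$ on these generators is attained at some $z_l$. Put $c=z_l$. By Lemma~\ref{lem:lift}, $\beta$ lifts to a test germ $\beta'$ at a point $b'$ of the $z_l$-chart. Over $P\times\mathbb A^m$ this chart is $P'\times\mathbb A^m$, where $P'$ is the $z_l$-chart of the blowing-up of $P$ along $C$, and the coordinates of $\mathbb A^m$ are $t_i'=t_i/c$. (Algebraically,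 for $P$ affine, $\mathcal O(P)[t][t_i/c,\,z_j/c]=\mathcal O(P)[z_j/c]\,[t_1',\dots,t_m']$; analytically, this is the description of the chart by coordinates.) The space $P'$ is smooth, and irreducible after shrinking. We have $\beta'(t_i')=\beta(t_i)/\beta(c)=0$, so $b'=(p',0)$, and (a) holds.

The morphism $P'\to P$ is an isomorphism from $P'\setminus\{c=0\}$ onto $P\setminus\{c=0\}$. So $R\to R'$ is injective: a function on a connected neighborhood of $p$ whose pullback vanishes near $p'$ vanishes on a nonempty open set, hence identically. In particular $\theta_i\neq0$ in $R'$.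

\emph{The strict transform.} As $J\,\mathcal O(P')=(c)$ and $\theta_i\in J^2$, we have $0\ne\theta_i'=\theta_i/c^2\in R'$, and
\[
\prod_i(t_i^2-\theta_i)=c^{2m}\prod_i(t_i'^2-\theta_i').
\]
The element $c=z_l$ is part of a coordinate system at $b'$ (it vanishes there since $b'$ lies over $b\in C$), so it is a prime element of $\mathcal O_{M',b'}$. It divides none of the $t_i'^2-\theta_i'$: since $c$ does not involve $t_i'$, the second derivative of a multiple of $c$ with respect to $t_i'$ is again a multiple of $c$, whereas that of $t_i'^2-\theta_i'$ is $2$. So $\prod(t_i'^2-\theta_i')=0$ is the strict transform $X'$ near $b'$.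

\emph{Condition} (b). Note $\beta'(c)=\beta(c)\ne0$. From $c^2\theta_i'=\theta_i$ and $\beta(\theta_i)=0$ we get $\beta'(\theta_i')=0$. Let $D$ be a partial derivative with respect to one of the coordinates of a coordinate system at $p'$. By the chain rule, $D\theta_i=\sum_{j=1}^d D(z_j)\,\partial\theta_i/\partial z_j$, so $\beta'(D\theta_i)=0$ by (b) for $\theta_i$. On the other hand $D\theta_i=2c\,D(c)\,\theta_i'+c^2D\theta_i'$. Applying $\beta'$ gives $\beta'(c)^2\beta'(D\theta_i')=0$, hence $\beta'(D\theta_i')=0$.
\end{proof}

\section{The obstruction}\label{sec:obstruction}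

\subsection{Normalization of a double cover}

\begin{lemma}\label{lem:double}
Let $(Q,\mathfrak n)$ be a regular local ring containing $k$, let $g\in\mathfrak n$ be nonzero and squarefree, and let $0\ne r\in Q$. Then $B=Q[t]/(t^2-gr^2)$ is a local domain. Its normalization is $Q[\tau]/(\tau^2-g)$ with $\tau=t/r$. This ring is local, and it is regular if and only if $g\notin\mathfrak n^2$.
\end{lemma}

\begin{proof}
A regular local ring is a UFD. Some prime divides $g$ exactly once, so $g$ is not a square in $K=\mathrm{Frac}\,Q$. Hence $t^2-gr^2$ is irreducible over $K$, and $B$, being free over $Q$ with basis $1,t$, embeds into the field $K(\tau)$. Let $\alpha+\gamma\tau$ with $\alpha,\gamma\in K$ be integral over $Q$. Then its trace $2\alpha$ and its norm $\alpha^2-g\gamma^2$ lie in $Q$. So $\alpha\in Q$ and $g\gamma^2\in Q$. Since $g$ is squarefree, no prime can occur in the denominator of $\gamma$, i.e., $\gamma\in Q$. Conversely $\tau$ is integral. So the normalization of $B$ is $Q[\tau]/(\tau^2-g)$.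

Both rings are finite over $Q$, and modulo $\mathfrak n$ they become $(Q/\mathfrak n)[t]/(t^2)$ and $(Q/\mathfrak n)[\tau]/(\tau^2)$; so they are local. The normalization is the quotient of the regular local ring $Q[\tau]_{(\mathfrak n,\tau)}$ by $\tau^2-g\ne0$. It is regular if and only if $\tau^2-g\notin(\mathfrak n,\tau)^2$, which means $g\notin\mathfrak n^2$.
\end{proof}

Thus smoothness of the normalization says that the \emph{squarefree part} $g$ of the discriminant defines a smooth hypersurface. By Lemma~\ref{lem:step}, blowing up does not change the class of a discriminant modulo squares in the function field. The squarefree part representing this class may change, however, since the ring in which it is taken grows. What we need is that the parities of its values do not change.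

\subsection{The parity argument}

\begin{proposition}\label{prop:main}
Let $X_0\subset M_0$ be a reduced hypersurface with a split form, with $m\ge2$, along a test germ $\beta_0$ at $b_0$; let $R_0=\mathcal O_{P_0,p_0}$ and $\theta_1,\dots,\theta_m\in R_0$ be as in Definition~\ref{def:split}. Assume that
\[
\theta_1=\omega_1\rho_1^2,\qquad\theta_2=\omega_2\rho_2^2,\qquad\omega_1=\kappa\,\omega_2
\]
with nonzero $\omega_1,\omega_2,\kappa\in R_0$ and $\rho_1,\rho_2\in\mathrm{Frac}\,R_0$, such that
\begin{enumerate}
\item[(P1)] $\beta_0(\omega_2)\ne0$ and $\nu_1(\beta_0(\omega_2))$ is odd;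
\item[(P2)] $\nu(\beta_0(\kappa))=(0,q)$ with $q$ odd.
\end{enumerate}
Let $S\subset M_0$ be a connected smooth closed subspace through $b_0$ such that $\beta_0$ lies in $S$ and $\mathcal O_{S,b_0}\to V$ is injective. Then, for every equimultiple sequence $M_s\to\dots\to M_0$ over $(M_0,X_0)$ in which no center contains the strict transform of $S$, the normalization of $X_s$ has a singular point over $b_0$.
\end{proposition}

Conditions (P1) and (P2) are the two parities found in Section~\ref{sec:hand}: both $\omega_1$ and $\omega_2$ vanish to odd order along $u=0$, while their ratio has order zero there but odd order at the point, along the curve $u=0$.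

\begin{proof}
Applying Lemmas~\ref{lem:stay} and~\ref{lem:step} alternately, we obtain a lifting $\beta=\beta_s$ of $\beta_0$ to a point $b=b_s=(p,0)\in M_s$ over $b_0$, along which $X_s$ has a split form. Let $R=\mathcal O_{P_s,p}\supset R_0$, with maximal ideal $\mathfrak m$. The functions of this split form are the $\theta_i/c^2\in R$ with some $0\ne c\in R$, the product of the elements $c$ of the single steps. We denote them by $\theta_i$ again and write $\rho_i$ for $\rho_i/c$, so that
\[
\theta_i=\omega_i\rho_i^2\in R,\qquad\rho_i\in\mathrm{Frac}\,R\qquad(i=1,2).
\]
Since $\beta|_{R_0}=\beta_0|_{R_0}$ and $\omega_1=\kappa\omega_2$, (P1) and (P2) give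
\begin{equation}\label{eq:parity}
\nu_1(\beta(\omega_1)),\ \nu_1(\beta(\omega_2))\ \text{ are odd},\qquad\nu(\beta(\kappa))=(0,q),\ q\text{ odd}.
\end{equation}

\emph{Squarefree parts.} The regular local ring $R$ is a UFD. Write $\omega_i=g_ih_i^2$ with $g_i,h_i\in R$ and $g_i$ squarefree ($i=1,2$). Then $r_i=h_i\rho_i\neq0$ satisfies $g_ir_i^2=\theta_i\in R$, and $r_i\in R$ because $g_i$ is squarefree. From $\beta(\omega_i)=\beta(g_i)\beta(h_i)^2\neq0$ and \eqref{eq:parity} we see that $\nu_1(\beta(g_i))$ is odd. It is nonnegative by Lemma~\ref{lem:V}(i), so
\begin{equation}\label{eq:positive}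
\nu_1(\beta(g_i))\ge1,\qquad g_i\in\mathfrak m\qquad(i=1,2);
\end{equation}
indeed, if $g_i$ were a unit, then so would be $\beta(g_i)$, and $\nu_1(\beta(g_i))=0$.

\emph{Smooth normalization forces $g_i\notin\mathfrak m^2$.} Fix $i\in\{1,2\}$ and let $Q$ be the regular local ring obtained from $R$ by adjoining the variables $t_l$, $l\ne i$; that is, $Q=R[t_l:l\ne i]_{(\mathfrak m,t_l)}$ in the algebraic case, and $Q=R\{t_l:l\ne i\}$, the ring of convergent power series in the coordinates of $P_s$ and the $t_l$, in the analytic case. Then
\[
\mathcal O_{M_s,b}/(t_i^2-\theta_i)=Q[t_i]/(t_i^2-g_ir_i^2).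
\]
In the algebraic case this holds because the ring on the right is already local (Lemma~\ref{lem:double}, once $g_i$ is known to be squarefree in $Q$); in the analytic case by Weierstrass division.

We check that $g_i$ is squarefree in $Q$. Expand elements of $Q$ as power series in the $t_l$ with coefficients in $R$. Let $\varpi$ be a prime element of $R$. If all coefficients of $f\in Q$ are divisible by $\varpi$, then $f$ is divisible by $\varpi$ in $R[[t_l]]$, hence in the completion of $Q$, hence in $Q$ by faithful flatness. So $Q/\varpi Q$ embeds into the domain $(R/\varpi R)[[t_l]]$, and $\varpi$ is prime in $Q$. Looking at constant coefficients we see that non-associate primes of $R$ remain non-associate in $Q$. So $g_i$ is squarefree in $Q$.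

By Lemma~\ref{lem:double}, $t_i^2-\theta_i$ generates a prime ideal of $\mathcal O_{M_s,b}$, and so it defines an irreducible component of $\mathrm{Spec}\,\mathcal O_{X_s,b}$. The local rings of the normalization of $X_s$ at the points over $b$ are the localizations, at their maximal ideals, of the normalizations of $\mathcal O_{X_s,b}/\mathfrak p$ for the minimal primes $\mathfrak p$. Hence the normalization of $X_s$ has a point over $b$ with local ring $Q[\tau]/(\tau^2-g_i)$. If it is smooth there, then $g_i$ is not in the square of the maximal ideal of $Q$, and a fortiori $g_i\notin\mathfrak m^2$.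

\emph{Contradiction.} Suppose that the normalization of $X_s$ is smooth over $b$. Then $g_1,g_2\in\mathfrak m\setminus\mathfrak m^2$. In particular $R/(g_i)$ is regular, hence a domain, and $g_1,g_2$ are prime elements of $R$.

If $g_1=eg_2$ with a unit $e$ of $R$, then $\kappa=\omega_1/\omega_2$ gives $\kappa h_2^2=eh_1^2$. Since $\beta(h_1),\beta(h_2)\ne0$ and $\nu(\beta(e))=(0,0)$, both components of $\nu(\beta(\kappa))$ are even. This contradicts the oddness of $q$.

If $g_1,g_2$ are not associate, compare the multiplicities of the prime $g_1$ in $g_1h_1^2=\kappa g_2h_2^2$. On the left it is odd, in $g_2h_2^2$ it is even; so $g_1$ divides $\kappa$ in $R$. Hence $\nu_1(\beta(\kappa))\ge\nu_1(\beta(g_1))\ge1$ by Lemma~\ref{lem:V}(i) and \eqref{eq:positive}. This contradicts $\nu_1(\beta(\kappa))=0$.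

So the normalization of $X_s$ is singular at some point over $b$, which lies over $b_0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}

Let $M_0=\mathbb A^6$. In the analytic case let $M_0$ be an open neighborhood of $0$ in $\mathbb C^6$ with $X\cap M_0=U$, replace $X$ by $U$, and replace $S$ by the connected component of $S\cap M_0=S\cap U$ containing $0$. Then $S$ is a connected smooth closed surface in $M_0$.

\emph{Data.} Let $b_0=0$, $P_0=\mathbb A^4$ with coordinates $(y_1,y_2,w_1,w_2)$, $t_i=x_i$, $m=2$. Put $\theta_1=w_1w_2y_1^2$, $\theta_2=w_1y_2^2$ and
\[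
\omega_1=w_1w_2,\quad\omega_2=w_1,\quad\kappa=w_2,\quad\rho_i=y_i .
\]
Let $\beta_0:\mathcal O_{M_0,0}\to A_0\subset V$ be the substitution $x_i\mapsto0$, $y_i\mapsto0$, $w_1\mapsto u$, $w_2\mapsto v$. Since $\theta_i$ is divisible by $y_i^2$, it and its first derivatives are divisible by $y_i$ and are mapped to $0$. So we have a split form. (P1) and (P2) hold: $\nu_1(u)=1$ and $\nu(v)=(0,1)$. Clearly $\beta_0$ lies in $S$, and $\mathcal O_{S,0}\to V$ is injective, since it is the expansion of functions of $w_1,w_2$ as power series in $u,v$. The hypersurface $X$ is reduced, because the two factors $x_i^2-\theta_i$ are irreducible ($\theta_1$ and $\theta_2$ are not squares) and different.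

The first assertion of Theorem~\ref{thm:main}, in both categories, is now Proposition~\ref{prop:main}; a sequence of blowings-up of $X$ as in the theorem is the same as an equimultiple sequence over $(M_0,X)$ in which no center contains the strict transform of $S$.

\emph{Preserving $X^{\mathrm{nc}}$.} At a point of $S$ with $w_1w_2\ne0$ choose local square roots of $w_1w_2$ and $w_1$. The functions
\[
x_1\pm\sqrt{w_1w_2}\,y_1,\qquad x_2\pm\sqrt{w_1}\,y_2,
\]
together with translates of $w_1,w_2$, form an \'etale (local analytic) coordinate system, since the square roots do not vanish; and $X$ is the zero set of the product of the first four. So $X$ is nc of order $4$ there. By Lemma~\ref{lem:stay}, a sequence preserving $X^{\mathrm{nc}}$ never has a center that contains the strict transform of $S$. By condition (2), an admissible sequence is equimultiple. So the second assertion follows from the first.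

Finally, in $\mathbb A^6$ the surface $S$ is indeed the closure of the locus of nc points of order $4$: the locus of order $4$ is $S\cup L$ by Section~\ref{sec:hand}. At a point of $L\setminus S$ it has dimension $1$, whereas at an nc point of order $4$ of a hypersurface in $\mathbb A^6$ it has dimension $2$. So the nc points of order $4$ lie in $S$, and they contain the points of $S$ with $w_1w_2\neq0$. \qed

\section{Irreducible examples: proof of Theorem~\ref{thm:irred}}

To get an irreducible hypersurface we let the two components be interchanged by monodromy. Take $\omega_1=w(1-\mu)$ and $\omega_2=w(1+\mu)$, which are exchanged by $\mu\mapsto-\mu$, and use $\lambda=\mu^2$ as a coordinate instead of $\mu$. Near $\mu=1$ the ratio $\omega_1/\omega_2$ vanishes to order one, as required in (P2).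

\emph{The hypersurface.} Let $r=n-5\ge0$. In $\mathbb A^{6+r}=\mathbb A^{n+1}$ with coordinates $(x_1,x_2,y_1,y_2,w,\lambda,z_1,\dots,z_r)$ let $Y=\{F=0\}$ with $F=G^2-\lambda H^2$,
\begin{align*}
G&=x_1^2+\lambda x_2^2-w(y_1^2+\lambda y_2^2-2\lambda y_1y_2),\\
H&=2x_1x_2-w(2y_1y_2-y_1^2-\lambda y_2^2).
\end{align*}
With $\mu^2=\lambda$ we have
\[
(1-\mu)(y_1+\mu y_2)^2=(y_1^2+\lambda y_2^2-2\lambda y_1y_2)+\mu(2y_1y_2-y_1^2-\lambda y_2^2),
\]
so $F=h\bar h$, where
\[
h=G+\mu H=(x_1+\mu x_2)^2-w(1-\mu)(y_1+\mu y_2)^2
\]
and $\bar h=G-\mu H$ is obtained from $h$ by $\mu\mapsto-\mu$.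

\emph{$F$ is irreducible.} Let $B=k[x,y,w,\lambda,z]\subset B'=k[x,y,w,\mu,z]$. In $B'$ we may use $x_1+\mu x_2$ and $y_1+\mu y_2$ as variables in place of $x_1,y_1$. Then $h$ is irreducible, because $w(1-\mu)$ times a nonzero square is not a square; likewise $\bar h$. Suppose $F=ab$ with nonunits $a,b\in B$. By unique factorization in $B'$, up to constants and order, $a=h$ and $b=\bar h$. But $a$ is invariant under $\mu\mapsto-\mu$, so $\bar h=h$ and $H=0$, which is false. So $Y$ is an irreducible hypersurface of dimension $n$.

\emph{An \'etale chart.} Let $P_0=\mathrm{Spec}\,k[Y_+,Y_-,w,\mu,z]_{\mu(1+\mu)}$ and $M_0=P_0\times\mathbb A^2$ with coordinates $t=(X_+,X_-)$ on $\mathbb A^2$. Define $\varphi:M_0\to\mathbb A^{6+r}$ by $\lambda=\mu^2$,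
\[
x_1=\frac{X_++X_-}2,\quad x_2=\frac{X_+-X_-}{2\mu},\quad y_1=\frac{Y_++Y_-}2,\quad y_2=\frac{Y_+-Y_-}{2\mu},
\]
with $w,z$ unchanged. As $\mu\ne0$ on $M_0$, this is \'etale: it is the composite of an invertible linear substitution with coefficients in $k[\mu,\mu^{-1}]$ and of $\mu\mapsto\mu^2$. Since $X_\pm=x_1\pm\mu x_2$ and $Y_\pm=y_1\pm\mu y_2$,
\[
\varphi^*F=\big(X_+^2-w(1-\mu)Y_+^2\big)\big(X_-^2-w(1+\mu)Y_-^2\big).
\]

\emph{Data for Proposition~\ref{prop:main}.} Let $X_0=\varphi^{-1}(Y)$, which is reduced since $\varphi$ is \'etale, let $b_0$ be the point $X_\pm=Y_\pm=0$, $z=0$, $w=0$, $\mu=1$, and put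
\[
\omega_1=w(1-\mu),\quad\omega_2=w(1+\mu),\quad\kappa=\frac{1-\mu}{1+\mu},\quad\rho_1=Y_+,\quad\rho_2=Y_-,\quad\theta_i=\omega_i\rho_i^2 .
\]
Let $\beta_0$ be given by $X_\pm,Y_\pm,z\mapsto0$, $w\mapsto u$, $\mu\mapsto1-v$. Again $\theta_i$ is divisible by $\rho_i^2$ and $\beta_0(\rho_i)=0$, so we have a split form. We have $\beta_0(\omega_2)=u(2-v)$ and $\beta_0(\kappa)=v/(2-v)$, so (P1) and (P2) hold (with $q=1$). Let $S=\{X_\pm=Y_\pm=0,\ z=0\}$. This is a smooth irreducible closed surface in $M_0$ with coordinates $w,\mu$; $\beta_0$ lies in $S$, and $\mathcal O_{S,b_0}\to V$ is injective. At points of $S$ with $w(1-\mu^2)\ne0$, $X_0$ is nc of order $4$, as in the proof of Theorem~\ref{thm:main}. Being nc is an \'etale-local property, so $\varphi$ maps these points into $Y^{\mathrm{nc}}$.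

\emph{Conclusion.} Suppose there is a sequence of admissible blowings-up of $Y$ preserving $Y^{\mathrm{nc}}$ whose final result $Y'$ has smooth normalization. We regard it as an equimultiple sequence over $(\mathbb A^{6+r},Y)$ and pull it back by $\varphi$. Blowing-up commutes with flat base change, and \'etale base change preserves smoothness of the centers and the orders of hypersurfaces. So we obtain an equimultiple sequence over $(M_0,X_0)$. Its centers do not meet the preimage of $\varphi^{-1}(Y^{\mathrm{nc}})$, which contains points of $S$. Since the strict transforms of $S$ map onto $S$ (proof of Lemma~\ref{lem:stay}), no center contains the strict transform of $S$. Normalization commutes with \'etale base change, so the final strict transform of $X_0$ has smooth normalization. This contradicts Proposition~\ref{prop:main}. \qed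

\section{The family: proof of Theorem~\ref{thm:family}}

We have $i\ne j$, so $m\ge2$. Exchanging $i$ and $j$ if necessary, there is an index in $\sigma_i\setminus\sigma_j$. Renumber so that $i=1$, $j=2$, and choose
\[
s\in\sigma_1\cap\sigma_2,\qquad s'\in\sigma_1\setminus\sigma_2 .
\]
The index $s$ plays the role of the index $1$ of $w_1$ in Theorem~\ref{thm:main}, and $s'$ that of the index $2$ of $w_2$.

Let $M_0=\mathbb A^{2m+r}$, let $t_i=x_i$, $\theta_i=w^{a_i}y_i^2$, and let $P_0$ be the open subset of the $(y,w)$-space where $w_l\ne0$ for all $l\ne s,s'$. The hypersurface $X$ is reduced: each $x_i^2-\theta_i$ is squarefree since $\theta_i\ne0$. A common factor of two different ones can involve only the variables $w$; as it divides a polynomial that is monic in $x_i$, it is constant. Let $b_0$ be the point with $x=y=0$, $w_s=w_{s'}=0$ and $w_l=1$ for $l\ne s,s'$. For $i=1,2$ put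
\[
\omega_i=\prod_{l\in\sigma_i}w_l,\qquad\rho_i=y_i\prod_{l}w_l^{\lfloor a_{i,l}/2\rfloor},
\]
so that $\theta_i=\omega_i\rho_i^2$. In $\kappa=\omega_1/\omega_2$ the factor $w_s$ cancels, $w_{s'}$ occurs in the numerator only, and all the other $w_l$ are units on $P_0$. So $\kappa$ is $w_{s'}$ times a unit of $\mathcal O(P_0)$. Let $\beta_0$ be given by $x,y\mapsto0$, $w_s\mapsto u$, $w_{s'}\mapsto v$ and $w_l\mapsto1$ for $l\ne s,s'$. As $\theta_i$ is divisible by $y_i^2$ and $\beta_0(y_i)=0$, for all $i\le m$, this gives a split form. Since $s\in\sigma_2$ and $s'\notin\sigma_2$, we have $\beta_0(\omega_2)=u$. Likewise $\beta_0(\kappa)=v$. So (P1) and (P2) hold.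

Let $S$ be the plane $\{x=y=0,\ w_l=1\ (l\neq s,s')\}$, with coordinates $w_s,w_{s'}$. Then $\beta_0$ lies in $S$ and $\mathcal O_{S,b_0}\to V$ is injective. At the points of $S$ with $w_sw_{s'}\ne0$ all $w_l$ are nonzero, the $2m$ functions $x_i\pm\sqrt{w^{a_i}}\,y_i$ are part of an \'etale coordinate system, and $X$ is nc of order $2m$. By Lemma~\ref{lem:stay}, an admissible sequence over $X$ preserving $X^{\mathrm{nc}}$ has no center containing the strict transform of $S$. By Proposition~\ref{prop:main} its final result does not have smooth normalization. \qed

\begin{thebibliography}{9}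
\bibitem{BBR} Andr\'e Belotto da Silva, Edward Bierstone and Ramon Ronzon Lavie, \emph{Partial desingularization}, arXiv:2211.15713 (2022).
\end{thebibliography}

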